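\title{Counting principally polarized abelian varieties\\ in an isogeny class of Lubin--Tate type}

\begin{abstract}
Let $A$ be a geometrically simple principally polarized abelian variety of dimension $g\ge 3$ over a finite field $\mathbb F_q$ of odd characteristic $p$. Suppose that its geometric endomorphism algebra is a field $K$ generated by Frobenius and that its $p$-divisible group is of Lubin--Tate type, with slopes $1/g$ and $(g-1)/g$. Put $E=(g+1)(g-2)/4+1$. We prove that the number of principally polarized abelian varieties over $\mathbb F_{q^n}$ that are geometrically isogenous to $A$ is at most $q^{n(E+o(1))}$ for all $n$, with equality along the multiples of some integer $n_0$, and along all $n$ if $g$ is odd or if $K$ is ramified over its maximal real subfield above an odd prime. This proves a conjecture on the size of such isogeny classes. The proof counts self-dual lattices prime by prime; the count is sharp at primes where the conjugates of Frobenius cluster at most in pairs, and the Subspace Theorem shows that the other primes are negligible.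
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $p$ be an odd prime, $q$ a power of $p$, $k=\overline{\mathbb F}_q$, and let $\mathcal A_{g,1}$ be the moduli space of principally polarized abelian varieties of dimension $g$ in characteristic $p$. Fix $A\in\mathcal A_{g,1}(\mathbb F_q)$. Every point of $\mathcal A_{g,1}(k)$ is defined over a finite field, so one can ask how fast the points isogenous to $A$ appear as the field grows. Let $N(A,\mathbb F_{q^n})$ be the number of isomorphism classes of principally polarized abelian varieties $y\in\mathcal A_{g,1}(\mathbb F_{q^n})$ that are isogenous to $A$ over $k$; the isogeny need not respect polarizations. One may count pairs $(B,\lambda)$ over $\mathbb F_{q^n}$ up to $\mathbb F_{q^n}$-isomorphism, or $\mathbb F_{q^n}$-points of the coarse moduli space. Under our hypotheses the two counts differ by a bounded factor (Lemma~\ref{lem:frob}), and all results hold for both.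

A $p$-divisible group is \emph{of Lubin--Tate type} if its local-local part, or the dual of that part, has dimension at most one. For principally polarized abelian varieties the nontrivial case is the one in which the $p$-divisible group decomposes into a group of dimension one and a group of codimension one; the Newton polygon then has slopes $1/g$ and $(g-1)/g$, each with multiplicity $g$. Let $\alpha$ be the Frobenius endomorphism of $A$ over $\mathbb F_q$. It is a Weil $q$-number: an algebraic integer all of whose complex absolute values equal $\sqrt q$. Write $\operatorname{End}^0=\operatorname{End}\otimes\mathbb Q$. We assume throughout: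
\begin{itemize}
\item[(H1)] $g\ge3$, and $A$ is geometrically simple;
\item[(H2)] $A[p^\infty]$ is of Lubin--Tate type in the nontrivial sense above;
\item[(H3)] $\operatorname{End}^0(A_k)$ is commutative and equal to $K=\mathbb Q(\alpha)$.
\end{itemize}
Then $K$ is a CM field of degree $2g$, with maximal real subfield $K^+$, and $K\otimes\mathbb Q_p$ is a product of two fields of degree $g$ over $\mathbb Q_p$ (see Sections~\ref{sec:dict} and~\ref{sec:p}). Put
\[
E=\frac{(g+1)(g-2)}4+1 .
\]
The problem comes from \cite{Bhatnagar}, where the two fields are also assumed to be unramified over $\mathbb Q_p$. For such $A$ the lower bound $N(A,\mathbb F_{q^n})\ge q^{n(E+o(1))}$ is known for $n$ in a set of positive natural density, and the conjecture is that there is a set of positive natural density, which may depend on $A$, along which $N(A,\mathbb F_{q^n})=q^{n(E+o(1))}$. We prove this, without the assumption on ramification at $p$.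

\begin{theorem}\label{thm:main}
Let $A$ satisfy \textup{(H1)--(H3)}.
\begin{enumerate}
\item[(1)] $N(A,\mathbb F_{q^n})\le q^{n(E+o(1))}$ as $n\to\infty$ through all positive integers.
\item[(2)] There is $n_0\ge1$ such that $N(A,\mathbb F_{q^n})=q^{n(E+o(1))}$ as $n\to\infty$ through the multiples of $n_0$. If $g$ is odd, or if some prime of $K^+$ above an odd prime number ramifies in $K$, this holds as $n\to\infty$ through all positive integers.
\end{enumerate}
\end{theorem}

The multiples of $n_0$ have density $1/n_0$, so part~(2) proves the conjecture, and $\limsup_n \frac1n\log_q N(A,\mathbb F_{q^n})=E$. Part~(1) combined with the known lower bound gives the conjecture as well, but that bound is not used here.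

\subsection{Where the exponent comes from}\label{sub:heur}

Elliptic curves give the first orientation. There are $q^n$ values of the $j$-invariant in $\mathbb F_{q^n}$ and about $4q^{n/2}$ possible traces of Frobenius, so an average isogeny class over $\mathbb F_{q^n}$ has order of magnitude $q^{n/2}$. The same exponent appears inside one ordinary class: if $\gamma$ is the Frobenius over $\mathbb F_{q^n}$, the curves of the class correspond to lattices stable under $\mathbb Z[\gamma]$, their number is governed by the index of $\mathbb Z[\gamma]$ in the ring of integers of $\mathbb Q(\gamma)$, and this index is a constant times $|\gamma-\bar\gamma|\le 2q^{n/2}$.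

In dimension $g$ the lattices must be self-dual, because the polarization is principal. Let $\gamma=\alpha^n$ and $\beta=\gamma+\bar\gamma$. At a prime $\ell\ne p$ let $O_\ell$, $O_\ell^+$ be the maximal orders of $K\otimes\mathbb Q_\ell$, $K^+\otimes\mathbb Q_\ell$, and let $R_\ell=\mathbb Z_\ell[\gamma]$, $R_\ell^+=\mathbb Z_\ell[\beta]$. If a lattice $R_\ell x$ is self-dual, so is $cR_\ell x$ for every unit $c$ of $O_\ell$ with $c\bar c=1$, and the number of lattices so obtained is about $I_\ell=[O_\ell:R_\ell]/[O_\ell^+:R_\ell^+]$. A discriminant computation shows that $\prod_{\ell\neq p} I_\ell^2$ is, up to a constant, the prime-to-$p$ part of the integer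
\[
\Delta_n=\prod_{i=1}^g|\gamma_i-\bar\gamma_i|^2\prod_{1\le i<j\le g}|\beta_i-\beta_j|^2 ,
\]
where $\gamma_1,\bar\gamma_1,\dots,\gamma_g,\bar\gamma_g$ are the conjugates of $\gamma$. Each of the $g(g+1)/2$ factors has size about $q^n$ and, by the slopes, contributes about $q^{2n/g}$ to the $p$-part. So one expects the exponent $\frac12\cdot\frac{g(g+1)}2\bigl(1-\frac2g\bigr)=\frac{(g+1)(g-2)}4$ from the primes $\ell\ne p$. The prime $p$ contributes a further factor $q^n$: the Dieudonn\'e module can be glued from its two slope parts along a line in a plane over $\mathbb F_{q^n}$, and no deeper gluing is possible. For $g=3$ the integer $\Delta_n$ has size about $q^{6n}$ and $p$-part about $q^{4n}$, so $\prod I_\ell\approx q^n$ and $E=1+1=2$.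

\subsection{The difficulty and the plan}

The heuristic counts only lattices of the form $R_\ell x$. That suffices for a lower bound, once one finds a polarization for which such lattices are self-dual at all primes simultaneously; this is a question of one sign, settled by class field theory in Section~\ref{sec:lower}. The upper bound has to count \emph{all} self-dual $R_\ell$-lattices, at primes $\ell$ that vary with $n$, and the total loss must be $e^{o(n)}$. A loss of a fixed power of $[O_\ell:R_\ell]$ at each prime would change the exponent. The way out is a dichotomy. If no three conjugates of $\gamma$ are congruent modulo a prime above $\ell$, then $R_\ell$ is a product of maximal and quadratic orders, all its lattices can be listed, and their number is $I_\ell$ up to a harmless factor. In general we lose $\ell^{O(w_\ell)}$, where $w_\ell$ is the depth to which three conjugates are congruent (Proposition~\ref{prop:sharp}). A triple congruence makes $\ell^{w_\ell}$ divide a greatest common divisor of $u_1^n-1$ and $u_2^n-1$, where $u_1,u_2$ are multiplicatively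 independent because there are only two slopes, and the Subspace Theorem shows that such a divisor is $e^{o(n)}$ (Lemma~\ref{lem:w}).

Section~\ref{sec:dict} translates the count into lattices, Sections~\ref{sec:p} and~\ref{sec:ell} treat $p$ and $\ell\ne p$, Section~\ref{sec:arith} contains the Diophantine estimates, and Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds. The external inputs are Tate's theorem, Dieudonn\'e theory, the Schmidt--Schlickewei Subspace Theorem and the Skolem--Mahler--Lech theorem; part~(2) also uses Baker's theorem, the Chebotarev density theorem and Artin reciprocity. Of (H2) only the Newton polygon is used. The letters $C,C_1,\dots$ denote constants that depend only on $A$.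

\section{From abelian varieties to lattices}\label{sec:dict}

\subsection{The field $K$}

By Tate's theorem, if $B$ is a simple abelian variety over a finite field with Frobenius $\pi_B$, the center of $\operatorname{End}^0(B)$ is $\mathbb Q(\pi_B)$, and if $\operatorname{End}^0(B)$ is commutative its degree is $2\dim B$. For every $N\ge1$ we have $K\subset\operatorname{End}^0(A_{\mathbb F_{q^N}})\subset\operatorname{End}^0(A_k)=K$, so
\begin{equation}\label{eq:gen}
\mathbb Q(\alpha^N)=K\quad\text{for all }N\ge1,\qquad [K:\mathbb Q]=2g .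
\end{equation}
Under every complex embedding of $K$, the complex conjugate of $\alpha$ is $q/\alpha$; as $\alpha\ne\pm\sqrt q$, the field $K$ is CM with conjugation $x\mapsto\bar x$ given by $\bar\alpha=q/\alpha$. Let $\mu_K$ be the group of roots of unity in $K$, $\omega=\#\mu_K$, and $h_K$ the class number. Let $L$ be the Galois closure of $K$ and $J=\operatorname{Hom}(K,L)$. For $x\in K$ and $i\in J$ write $x_i=i(x)$, and let $\bar\imath\in J$ be $i$ precomposed with conjugation. Then $x_{\bar\imath}=(\bar x)_i$, which we write $\bar x_i$, is the complex conjugate of $x_i$ under every embedding $L\to\mathbb C$.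

If $\alpha_i^N=\alpha_j^N$, then $i$ and $j$ agree on a generator of $K$ by \eqref{eq:gen}. Hence
\begin{equation}\label{eq:nonroot}
\alpha_i/\alpha_j\text{ is not a root of unity for }i\ne j .
\end{equation}
The Newton slopes of $A$ are the numbers $v(\alpha_i)/v(q)$, for any $p$-adic valuation $v$ of $L$. So (H2) says that for every such $v$ with $v(q)=1$,
\begin{equation}\label{eq:slopes}
\{v(\alpha_i),v(\bar\alpha_i)\}=\{1/g,\ (g-1)/g\}\quad\text{for all }i\in J .
\end{equation}
We use Kronecker's theorem repeatedly: an algebraic integer all of whose complex absolute values are $1$ is a root of unity.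

\begin{remark}\label{rem:g2}
For $g=2$ the two slopes coincide. Then each $\alpha_i/\alpha_j$ is a unit at all finite places and has complex absolute values $1$, so it is a root of unity, contradicting \eqref{eq:nonroot}. Thus (H2) and (H3) are incompatible for $g=2$.
\end{remark}

\subsection{Frobenius elements}

A \emph{quasi-isogeny} is an invertible element of $\operatorname{Hom}\otimes\mathbb Q$. Let $B$ be an abelian variety over $\mathbb F_{q^n}$ and $\varphi:A_k\to B_k$ a quasi-isogeny. The isomorphism $K\to\operatorname{End}^0(B_k)$, $c\mapsto\varphi c\varphi^{-1}$, does not depend on $\varphi$, because two choices differ by an element of $K^\times$ and $K$ is commutative by (H3). We use it to regard $\pi_B$ as an element of $K$. For the same reason every quasi-isogeny $B_k\to B'_k$ between two such varieties is $K$-linear.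

\begin{lemma}\label{lem:frob}
Let $B,B'$ be abelian varieties over $\mathbb F_{q^n}$ that are isogenous to $A$ over $k$.
\begin{enumerate}
\item[(a)] $\pi_B=\zeta\alpha^n$ for some $\zeta\in\mu_K$.
\item[(b)] If $\pi_B=\pi_{B'}$, every quasi-isogeny $B_k\to B'_k$ is defined over $\mathbb F_{q^n}$.
\item[(c)] For $\zeta\in\mu_K$ let $N_\zeta$ be the number of $\mathbb F_{q^n}$-isomorphism classes of principally polarized $(B,\lambda)$ with $\pi_B=\zeta\alpha^n$. With either way of counting,
\[
\max_\zeta N_\zeta\le N(A,\mathbb F_{q^n})\le\omega\max_\zeta N_\zeta .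
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An isogeny $A_k\to B_k$ is defined over some $\mathbb F_{q^{nm}}$, so $\pi_B^m=\alpha^{nm}$ in $K$.

(b) The quasi-isogeny is $K$-linear, so it commutes with the Frobenius endomorphisms, which means that it is Galois invariant.

(c) The number of $\mathbb F_{q^n}$-isomorphism classes is $\sum_\zeta N_\zeta$. Send each class to its point in the coarse space. By (b) this map is injective on the classes with a given $\zeta$. It is also surjective: let $\tau$ be the Frobenius generator of $\operatorname{Gal}(k/\mathbb F_{q^n})$, let $(B,\lambda)$ over $k$ admit an isomorphism $\phi:\tau^*(B,\lambda)\to(B,\lambda)$, and choose $m$ such that $B,\lambda,\phi$ are defined over $\mathbb F_{q^{nm}}$. The composite $\phi\circ\tau^*\phi\circ\dots\circ(\tau^{m-1})^*\phi$ lies in the finite group $\operatorname{Aut}(B,\lambda)$. Replacing $m$ by $me$, with $e$ the order of this composite, makes it the identity, and then $\phi$ is a descent datum to $\mathbb F_{q^n}$, effective because $B$ is projective.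
\end{proof}

From now on fix $n$ and $\zeta\in\mu_K$, and put
\[
\gamma=\zeta\alpha^n,\qquad\beta=\gamma+\bar\gamma .
\]
Then $\gamma\bar\gamma=q^n$, and $\mathbb Q(\gamma)=K$ because $\gamma^\omega=\alpha^{n\omega}$. Since $\gamma^2-\beta\gamma+q^n=0$, the field $K$ has degree at most $2$ over $\mathbb Q(\beta)\subset K^+$, so $\mathbb Q(\beta)=K^+$. Let $f$ and $f_+$ be the minimal polynomials of $\gamma$ and $\beta$. There are finitely many $\zeta$, so all estimates $o(n)$ below are uniform in $\zeta$.

\subsection{The dictionary}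

If $N_\zeta\ne0$, fix $(B_0,\lambda_0)$ counted by $N_\zeta$. By Lemma~\ref{lem:frob}(b), $\operatorname{End}^0(B_0)=K$. Write $q^n=p^r$, let $W=W(\mathbb F_{q^n})$ with Frobenius automorphism $\sigma$, and recall the following standard facts about an abelian variety $B$ of dimension $g$ over $\mathbb F_{q^n}$.

\emph{Realizations.} For $\ell\ne p$ there is the Tate module $T_\ell B\subset V_\ell B=T_\ell B\otimes\mathbb Q_\ell$, on which the Frobenius of $\operatorname{Gal}(k/\mathbb F_{q^n})$ acts as $\pi_B$. At $p$ there is the covariant Dieudonn\'e module $\mathbb D(B)$, a free $W$-module of rank $2g$ with a $\sigma$-linear map $F$ and a $\sigma^{-1}$-linear map $V$ such that $FV=VF=p$; endomorphisms of $B$ act $W$-linearly and commute with $F,V$, and $V^r=\pi_B$, $F^r=q^n/\pi_B$. (The opposite normalization interchanges the last two formulas; by the symmetry of \eqref{eq:slopes} this changes nothing below.) The characteristic polynomial of $\pi_B$ is the same on all realizations and has integer coefficients. For $B_0$ it is a power of $f$ of degree $2g$, hence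 equal to the separable polynomial $f$. So $V_\ell B_0$ is free of rank one over $K_\ell=K\otimes\mathbb Q_\ell$, and $D=\mathbb D(B_0)[1/p]$ is free of rank one over $K\otimes W[1/p]$.

\emph{Quasi-isogenies.} The map $(B,\varphi)\mapsto\bigl((\varphi^{-1}T_\ell B)_{\ell\ne p},\varphi^{-1}\mathbb D(B)\bigr)$ is a bijection from isomorphism classes of quasi-isogenies $\varphi:B_0\to B$ over $\mathbb F_{q^n}$ to families $y=((\Lambda_\ell)_{\ell\ne p},M)$, where $\Lambda_\ell\subset V_\ell B_0$ is a $\gamma$-stable $\mathbb Z_\ell$-lattice, equal to $T_\ell B_0$ for almost all $\ell$, and $M\subset D$ is a $W$-lattice stable under $F$ and $V$.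

\emph{Polarizations.} A symmetric quasi-isogeny $\lambda:B\to B^\vee$ induces nondegenerate alternating pairings on $V_\ell B$ (with values in $\mathbb Q_\ell$, once a basis of $\mathbb Z_\ell(1)$ is fixed) and on $\mathbb D(B)[1/p]$ (with values in $W[1/p]$, and $\langle Fx,y\rangle=\sigma\langle x,Vy\rangle$). It is an isomorphism if and only if all $T_\ell B$ and $\mathbb D(B)$ are self-dual, and a symmetric homomorphism with a positive multiple that is a polarization is itself a polarization. The Rosati involution of $\lambda_0$ sends $\gamma$ to $q^n/\gamma$, so it is the conjugation of $K$, and the pairings of $\lambda_0$ satisfy $\langle cx,y\rangle=\langle x,\bar cy\rangle$ for $c\in K$. The symmetric quasi-isogenies $B_0\to B_0^\vee$ are the $\lambda_0\xi$ with $\xi\in K^{+\times}$, the pairing of $\lambda_0\xi$ is $\langle x,\xi y\rangle$, and $\lambda_0\xi$ is a positive rational multiple of a polarization if and only if $\xi$ is totally positive.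

\begin{proposition}\label{prop:dict}
Let $\mathcal X$ be the set of pairs $(y,\xi)$, where $\xi\in K^+$ is totally positive and $y=((\Lambda_\ell),M)$ is a family as above whose members are all self-dual for the pairings of $\lambda_0\xi$. Let $c\in K^\times$ act by $c\cdot(y,\xi)=(cy,\xi/c\bar c)$. Then $N_\zeta$ is the number of $K^\times$-orbits on $\mathcal X$.
\end{proposition}

\begin{proof}
Let $(B,\lambda)$ be counted by $N_\zeta$. By Lemma~\ref{lem:frob}(b) there is a quasi-isogeny $\varphi:B_0\to B$ over $\mathbb F_{q^n}$, unique up to $K^\times$. Write $\varphi^\vee\lambda\varphi=\lambda_0\xi$. The facts recalled above say that $(B,\lambda,\varphi)\mapsto(y,\xi)$ is a bijection from isomorphism classes of triples onto $\mathcal X$. Replacing $\varphi$ by $\varphi c^{-1}$ replaces $y$ by $cy$ and $\xi$ by $\xi/c\bar c$.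
\end{proof}

\subsection{The orders $R_\ell$}

Let $\ell\ne p$, and let $O_\ell\subset K_\ell$, $O^+_\ell\subset K^+_\ell=K^+\otimes\mathbb Q_\ell$, $R_\ell=\mathbb Z_\ell[\gamma]$, $R^+_\ell=\mathbb Z_\ell[\beta]$ be as in Section~\ref{sub:heur}. The constant term $q^{ng}$ of $f$ is an $\ell$-adic unit, so $\gamma^{-1}\in R_\ell$, hence $\bar\gamma,\beta\in R_\ell$. The module $R_\ell^+\oplus\gamma R^+_\ell$ is a ring containing $\gamma$, so it equals $R_\ell$. Thus $R_\ell$ is stable under conjugation and $R_\ell\cap K_\ell^+=R_\ell^+$. Put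
\[
m_\ell=v_\ell\bigl([O_\ell:R_\ell]\bigr),\qquad I_\ell=\frac{[O_\ell:R_\ell]}{[O^+_\ell:R^+_\ell]} .
\]
Since $O_\ell^+/R_\ell^+$ injects into $O_\ell/R_\ell$, we have $1\le I_\ell\le\ell^{m_\ell}$.

Choose an isomorphism of $K_\ell$-modules $V_\ell B_0\cong K_\ell$. The trace form of $K_\ell$ is nondegenerate, so $\langle x,1\rangle=\operatorname{Tr}(\eta_\ell x)$ for a unique $\eta_\ell$, where $\operatorname{Tr}=\operatorname{Tr}_{K_\ell/\mathbb Q_\ell}$. Then $\langle x,y\rangle=\langle\bar yx,1\rangle=\operatorname{Tr}(\eta_\ell x\bar y)$. The form is nondegenerate and alternating, so $\eta_\ell$ is invertible and \emph{skew}: $\bar\eta_\ell=-\eta_\ell$. The pairing of $\lambda_0\xi$ is $\operatorname{Tr}(\eta_\ell\xi x\bar y)$.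

\section{Dieudonn\'e lattices: the factor $q^n$}\label{sec:p}

\subsection{The two slope parts}

By \eqref{eq:slopes}, $K\otimes\mathbb Q_p=K_1\times K_2$, where $K_1$ (resp.\ $K_2$) is the product of the completions at the primes at which $\bar\alpha$ (resp.\ $\alpha$) has slope $1/g$. Conjugation interchanges $K_1$ and $K_2$, so both have degree $g$. Accordingly $D=D_1\oplus D_2$ with $D_1,D_2$ of dimension $g$ and stable under $F^{\pm1},V^{\pm1}$. The eigenvalues of $F^r=\bar\gamma$ on $D_1$ and of $V^r=\gamma$ on $D_2$ have $p$-adic valuation $r/g$, where $p$ has valuation $1$.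

Let $D'\subset D_1$ be a subspace of dimension $h$ with $FD'=D'$ and $\mathcal L\subset D'$ a lattice with $F\mathcal L\subset\mathcal L$. The quotients $F^i\mathcal L/F^{i+1}\mathcal L$ all have the same length, because $F$ maps each bijectively and $\sigma$-linearly onto the next. Hence
\begin{equation}\label{eq:length}
\operatorname{length}(\mathcal L/F\mathcal L)=\tfrac1r\operatorname{length}(\mathcal L/F^r\mathcal L)=\tfrac1r\,v_p(\det F^r|_{D'})=h/g .
\end{equation}
So $h\in\{0,g\}$. An idempotent of $K_1$ cuts out such a $D'$, with $\mathcal L=D'\cap\mathbb D(B_0)$, so $K_1$ has no nontrivial idempotent: $K_1$ and $K_2$ are fields, the completions at primes $\mathfrak p_1$ and $\mathfrak p_2=\bar{\mathfrak p}_1$. The algebra $K^+\otimes\mathbb Q_p$ of conjugation invariants projects isomorphically onto each of them. So $K^+$ has a single prime $\mathfrak p^+$ above $p$, it splits in $K$, and $\operatorname{ord}_{\mathfrak p^+}=\operatorname{ord}_{\mathfrak p_i}$ on $K^+\otimes\mathbb Q_p$. If $e_1,e_2=\bar e_1$ are the idempotents and $x,y\in D_1$, then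 $\langle x,\xi y\rangle=\langle e_1x,\xi y\rangle=\langle x,e_2\xi y\rangle=0$. Thus $D_1$, and likewise $D_2$, is isotropic for every $\lambda_0\xi$, and the pairing puts $D_1$ and $D_2$ in duality.

Put $\mathcal L_i=D_i\cap\mathbb D(B_0)$. Inside each slope part there is no room for moduli: the lattices form a single chain.

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item[(a)] $\mathcal L_1/F\mathcal L_1$ has length one and $F^g\mathcal L_1=p\mathcal L_1$.
\item[(b)] The $F$-stable lattices in $D_1$ are the $F^i\mathcal L_1$, $i\in\mathbb Z$.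
\item[(c)] There is a positive divisor $a_1$ of $g$ with $c\mathcal L_1=F^{a_1\operatorname{ord}_{\mathfrak p_1}(c)}\mathcal L_1$ for all $c\in K_1^\times$.
\end{enumerate}
The same holds for $D_2,V,\mathcal L_2,K_2,\mathfrak p_2$, with a divisor $a_2$ of $g$. Moreover
\begin{equation}\label{eq:shift}
V\cdot F^i\mathcal L_1=F^{i+g-1}\mathcal L_1,\qquad F\cdot V^i\mathcal L_2=V^{i+g-1}\mathcal L_2 .
\end{equation}
\end{lemma}

\begin{proof}
(a) The length is one by \eqref{eq:length}. The eigenvalues of $F^r$ have positive valuation, so $F$ is nilpotent on the $g$-dimensional space $\mathcal L_1/p\mathcal L_1$. The images of the powers of $F$ decrease strictly until they vanish, so $F^g\mathcal L_1\subset p\mathcal L_1$, and both lattices have colength $g$ in $\mathcal L_1$.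

(b) Let $\mathcal L'$ be $F$-stable. By (a) there is a largest $i$ with $\mathcal L'\subset F^i\mathcal L_1$; take $x\in\mathcal L'\setminus F^{i+1}\mathcal L_1$. For $j\ge0$ the element $F^jx\in\mathcal L'$ generates the module $F^{i+j}\mathcal L_1/F^{i+j+1}\mathcal L_1$ of length one. By induction $F^i\mathcal L_1\subset\mathcal L'+F^{i+j}\mathcal L_1$ for all $j\ge0$, and $F^{i+j}\mathcal L_1\subset\mathcal L'$ for large $j$.

(c) As $c$ commutes with $F$, (b) gives $c\mathcal L_1=F^{a(c)}\mathcal L_1$, and $a:K_1^\times\to\mathbb Z$ is a homomorphism. The lattice $O_{K_1}\mathcal L_1$ is $F$-stable, hence equal to some $F^i\mathcal L_1$, so $\mathcal L_1$ itself is $O_{K_1}$-stable and $a$ vanishes on units. Thus $a=a_1\operatorname{ord}_{\mathfrak p_1}$, and $a(p)=g$ by (a).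

The proofs for $D_2$ are the same with $V$ in place of $F$, and \eqref{eq:shift} follows from $V=pF^{-1}$, $F=pV^{-1}$ and (a).
\end{proof}

\subsection{Gluing the two parts}

An $F,V$-stable lattice $M\subset D$ need not be the sum of its intersections with $D_1$ and $D_2$. Put $M_i=M\cap D_i$ and let $M^i$ be the projection of $M$ to $D_i$. We say that $M$ has \emph{type} $(a,b)$ if $M_1=F^a\mathcal L_1$ and $M_2=V^b\mathcal L_2$. By Lemma~\ref{lem:chain}(c), multiplication by $c\in K^\times$ adds $(a_1\operatorname{ord}_{\mathfrak p_1}c,\ a_2\operatorname{ord}_{\mathfrak p_2}c)$ to the type. The lattice $M$ glues $M^1/M_1$ to $M^2/M_2$. On the first chain $F$ moves one step and on the second $g-1$ steps. If the quotients had length two, $F$ would be nonzero on the first and, for $g\ge3$, zero on the second. This is the mechanism behind part (a) below.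

\begin{proposition}\label{prop:p}
\begin{enumerate}
\item[(a)] There are at most $q^n$ lattices $M$ stable under $F,V$ of a given type.
\item[(b)] Fix a type $(a,b)$. As $\xi$ runs through the elements of $(K^+\otimes\mathbb Q_p)^\times$ for which some $F,V$-stable $M$ of type $(a,b)$ is self-dual for $\lambda_0\xi$, the integer $\operatorname{ord}_{\mathfrak p^+}\xi$ takes at most two values.
\item[(c)] For every $\xi\in(K^+\otimes\mathbb Q_p)^\times$ there are $q^n-1$ distinct $F,V$-stable lattices, all of the same type, that are self-dual for $\lambda_0\xi$.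
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The projections induce isomorphisms from $M/(M_1\oplus M_2)$ onto $M^1/M_1$ and onto $M^2/M_2$ that commute with $F$ and $V$: they are onto, and if the $D_1$-component of $x\in M$ lies in $M_1$, then its $D_2$-component lies in $M\cap D_2$. Let $s$ be the common length, so $M^1=F^{a-s}\mathcal L_1$ and $M^2=V^{b-s}\mathcal L_2$. The kernel of $F$ on $M^1/M_1$ is $(M^1\cap F^{a-1}\mathcal L_1)/M_1$, of length $\min(s,1)$. By \eqref{eq:shift} the kernel of $F$ on $M^2/M_2$ is $(M^2\cap V^{b-g+1}\mathcal L_2)/M_2$, of length $\min(s,g-1)$. Since $g-1\ge2$, equality of these lengths forces $s\le1$. So $M/(M_1\oplus M_2)$ is either zero or a line, different from the two coordinate lines, in the plane $F^{-1}M_1/M_1\oplus V^{-1}M_2/M_2$ over $\mathbb F_{q^n}$. This leaves at most $1+(q^n-1)$ possibilities.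

(b) If $P\subset D_1$ is an $F$-stable lattice and $y\in D_2$ pairs integrally with $P$, so does $Vy$, because $\langle x,\xi Vy\rangle=\sigma^{-1}\langle Fx,\xi y\rangle$. So the dual of $F^j\mathcal L_1$ in $D_2$ for $\lambda_0$ is $V^{\nu(j)}\mathcal L_2$ for some integer $\nu(j)$, and its dual for $\lambda_0\xi$ is $\xi^{-1}V^{\nu(j)}\mathcal L_2$. If $M$ is self-dual for $\lambda_0\xi$, then $M_2$ consists of the $y\in D_2$ that pair integrally with $M$, that is, with $M^1$, since $D_2$ is isotropic. Therefore $b=\nu(a-s)-a_2\operatorname{ord}_{\mathfrak p^+}\xi$ with $s\in\{0,1\}$.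

(c) Let $P_1=\mathcal L_1\subset P^1=F^{-1}\mathcal L_1$, and let $P^2\supset P_2$ be the duals of $P_1$ and $P^1$ in $D_2$ for $\lambda_0\xi$. They are $V$-stable and $P^2/P_2$ has length one, so $P_2=V^b\mathcal L_2$ and $P^2=V^{b-1}\mathcal L_2$ for some $b$. The dual of $P=P_1\oplus P_2$ is $P^\vee=P^1\oplus P^2$. We have $FP^1=P_1$ and $VP^2=P_2$, and \eqref{eq:shift} gives $VP^1=F^{g-2}\mathcal L_1\subset P_1$ and $FP^2=V^{b+g-2}\mathcal L_2\subset P_2$. So every lattice between $P$ and $P^\vee$ is $F,V$-stable. The pairing induces a nondegenerate alternating form on the plane $P^\vee/P$ with values in $p^{-1}W/W$, and $M^\vee/P=(M/P)^\perp$ for $P\subset M\subset P^\vee$. A line in a symplectic plane is its own orthogonal. The $q^n-1$ lines other than the coordinate lines give self-dual lattices of type $(0,b)$.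
\end{proof}

No property of $K_1,K_2$ beyond being fields was used; this is why ramification at $p$ plays no role.

\section{Self-dual lattices at a prime $\ell\ne p$}\label{sec:ell}

Fix $\ell\ne p$ and drop the index $\ell$ from $O,O^+,R,R^+,m,I$. A \emph{lattice} is a $\mathbb Z_\ell$-lattice of full rank in $K_\ell$, and an \emph{order} is a lattice that is a subring; orders lie in $O$. For a skew $\eta\in K_\ell^\times$ let $\Lambda^\vee=\{y:\operatorname{Tr}(\eta\Lambda\bar y)\subset\mathbb Z_\ell\}$. Duality reverses inclusions, $\Lambda^{\vee\vee}=\Lambda$, $(c\Lambda)^\vee=\bar c^{-1}\Lambda^\vee$, and if an order $S$ stabilizes $\Lambda$ then $\bar S$ stabilizes $\Lambda^\vee$. The global argument will fix the $O$-module generated by the lattice, so we normalize it to be $O$ and study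
\[
Y_\ell=\max_{\eta\ \mathrm{skew}}\#\{\Lambda:\ R\Lambda=\Lambda,\ O\Lambda=O,\ \Lambda^\vee=\Lambda\}.
\]
The goal is to show that $Y_\ell$ is not much larger than $I_\ell$.

\subsection{Principal lattices and quadratic orders}

The \emph{trace dual} of an order $S$ is $S^*=\{y:\operatorname{Tr}(Sy)\subset\mathbb Z_\ell\}$.

\begin{lemma}\label{lem:dual}
Let $S=\bar S$ be an order with $S^*=\theta S$ for some $\theta\in K_\ell^\times$. For $x\in K_\ell^\times$,
\[
(Sx)^\vee=z^{-1}Sx\qquad\text{with }z=\theta^{-1}\eta x\bar x .
\]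
In particular $Sx$ is self-dual if and only if $z\in S^\times$.
\end{lemma}

\begin{proof}
Conjugation preserves the trace and $S$, so $\bar\theta S=\theta S$. Now $y\in(Sx)^\vee$ if and only if $\eta x\bar y\in\theta S$, that is, $y\in\bar\theta\bar\eta^{-1}\bar x^{-1}S=\theta\eta^{-1}\bar x^{-1}S=z^{-1}xS$.
\end{proof}

The next lemma describes the one situation in which all lattices can be listed.

\begin{lemma}\label{lem:quad}
Let $\mathfrak o$ be the ring of integers of a finite unramified extension of $\mathbb Q_\ell$, and let $\mathfrak O$ be either $\mathfrak o\times\mathfrak o$ or the ring of integers of the unramified quadratic extension, with nontrivial $\mathfrak o$-automorphism $x\mapsto x'$. Put $S_j=\mathfrak o+\ell^j\mathfrak O$ for $j\ge0$.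
\begin{enumerate}
\item[(a)] $\mathfrak O=\mathfrak o\oplus\mathfrak o\delta$ with $\delta-\delta'\in\mathfrak O^\times$, and $S_j=\mathfrak o\oplus\mathfrak o\ell^j\delta=\{x\in\mathfrak O:x-x'\in\ell^j\mathfrak O\}$. The $\mathfrak o$-lattices between $\mathfrak o$ and $\mathfrak O$ are the rings $S_j$.
\item[(b)] Every $\mathfrak o$-lattice $\Lambda$ with $\mathfrak O\Lambda=\mathfrak O$ equals $S_jx$ for some $j\ge0$ and $x\in\mathfrak O^\times$.
\item[(c)] The dual of $S_j$ for the trace to $\mathbb Q_\ell$ is $\bigl(\ell^j(\delta-\delta')\bigr)^{-1}S_j$.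
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $\delta=(1,0)$ in the split case, and otherwise a lift of a generator of the residue field extension. For $x=a+b\delta$ we have $x-x'=b(\delta-\delta')$, and the nonzero submodules of $\mathfrak O/\mathfrak o\cong\mathfrak o$ are the $\ell^j\mathfrak o$.

(b) The ring $\mathfrak O$ has at most two maximal ideals, and $\Lambda$ is contained in none of them. A group is not the union of two proper subgroups, so $\Lambda$ contains a unit $x$ of $\mathfrak O$. Then $\mathfrak o\subset x^{-1}\Lambda\subset\mathfrak O$, and (a) applies.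

(c) The ring $\mathfrak o$ is its own trace dual over $\mathbb Z_\ell$, so we may use the trace $y+y'$ to $\mathfrak o[1/\ell]$. With $\epsilon=\ell^j\delta$ and $u=\epsilon-\epsilon'=-u'$, the basis dual to $(1,\epsilon)$ is $(-\epsilon'/u,\,1/u)$: the traces of $-\epsilon'/u$ and $\epsilon/u$ are $(\epsilon-\epsilon')/u=1$, and those of $1/u$ and $\epsilon\epsilon'/u$ vanish. Finally $1,\epsilon'$ span $S_j$, because $\epsilon+\epsilon'\in\mathfrak o$.
\end{proof}

\begin{example}[rank two]\label{ex:two}
This is the local count in the smallest case. Let $\mathfrak o=\mathbb Z_\ell$, replace $K_\ell$ by $\mathfrak O[1/\ell]$ with conjugation $x\mapsto x'$, and let $R=S_m$ with $m\ge1$. Then $R^+=O^+=\mathbb Z_\ell$ and $I=\ell^m$. By Lemma~\ref{lem:quad}(b), the $R$-stable lattices generating $\mathfrak O$ are the $S_jx$ with $0\le j\le m$ and $x\in\mathfrak O^\times/S_j^\times$. By Lemmas~\ref{lem:dual} and~\ref{lem:quad}(c), $S_jx$ is self-dual if and only if $z=\ell^j(\delta-\delta')\eta xx'\in\mathbb Q_\ell$ is a unit, that is, $j=-v_\ell((\delta-\delta')\eta)$.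 So $\eta$ determines $j$, only $m+1$ valuations of $\eta$ allow any lattice, and the number of lattices is
\[
[\mathfrak O^\times:S_j^\times]=\frac{\#(\mathfrak O/\ell^j)^\times}{\#(\mathbb Z/\ell^j)^\times}=\ell^j(1\mp\ell^{-1})\qquad(j\ge1),
\]
with the upper sign in the split case. Hence $Y=I\,(1\mp\ell^{-1})$.
\end{example}

\begin{example}[rank three]\label{ex:three}
Part (b) of Lemma~\ref{lem:quad} fails when three conjugates are congruent. Let $\mathfrak O=\mathbb Z_\ell^3$ and $\Lambda=\{x:x_1+x_2+x_3\equiv0\bmod\ell\}$, which generates $\mathfrak O$ and has index $\ell$. Testing on $(1,-1,0)$ and $(0,1,-1)$ shows that $s\Lambda\subset\Lambda$ if and only if $s\in S=\mathbb Z_\ell+\ell\mathfrak O$, an order of index $\ell^2$. If $\Lambda=S'x$ for an order $S'$, then $S'=S$ and $x\in\mathfrak O^\times$, and the indices disagree.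
\end{example}

\subsection{A crude bound}

A subgroup of $(\mathbb Z/\ell^s)^{2g}$ is generated by $2g$ elements. Hence:
\begin{equation}\label{eq:between}
\text{at most $\ell^{4g^2s}$ lattices lie between a lattice $\Lambda_0$ and $\ell^s\Lambda_0$.}
\end{equation}

\begin{lemma}\label{lem:crude}
\begin{enumerate}
\item[(a)] $Y_\ell\le\ell^{4g^2m}$.
\item[(b)] Fix a skew $\eta_0$. As $\xi$ runs through the elements of $K_\ell^{+\times}$ for which some $\Lambda$ with $R\Lambda=\Lambda$, $O\Lambda=O$ is self-dual for $\eta_0\xi$, the vector $(\operatorname{ord}_{\mathfrak q}\xi)_{\mathfrak q}$, indexed by the primes $\mathfrak q\mid\ell$ of $K^+$, takes at most $(1+gm)^g$ values.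
\end{enumerate}
\end{lemma}

\begin{proof}
The group $O/R$ has order $\ell^m$, so $\ell^mO\subset R$ and $\ell^mO=\ell^mO\Lambda\subset\Lambda\subset O$. Now (a) follows from \eqref{eq:between}. Dualizing gives $O^\vee\subset\Lambda\subset\ell^{-m}O^\vee$, and $O^\vee$ is an $O$-module, so $\ell^mO\subset O^\vee\subset O$. Here $O^\vee=\xi^{-1}\mathfrak a$, where the fractional ideal $\mathfrak a$ is the dual of $O$ for $\eta_0$. For a prime $\mathfrak Q\mid\mathfrak q$ of $K$ this gives $0\le\operatorname{ord}_{\mathfrak Q}\mathfrak a-e(\mathfrak Q|\mathfrak q)\operatorname{ord}_{\mathfrak q}\xi\le m\,e(\mathfrak Q|\mathfrak q)e(\mathfrak q|\ell)$, so $\operatorname{ord}_{\mathfrak q}\xi$ lies in an interval of length at most $gm$. There are at most $g$ primes $\mathfrak q$.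
\end{proof}

The bound (a) is good enough for any fixed prime, because $m_\ell$ grows only like $\log n$ there, but it is far too weak to be used at all primes.

\subsection{Unit indices}

For an order $S=\bar S$ put $S^+=S\cap K_\ell^+$ and $S^1=\{x\in S^\times:x\bar x=1\}$, and write $\operatorname{Nm}(x)=x\bar x$. The following lemma explains why $I_\ell$ is the expected local count.

\begin{lemma}\label{lem:units}
\begin{enumerate}
\item[(a)] For orders $S\subset S'$ in $K_\ell$ we have $2^{-2g}[S':S]\le[S'^\times:S^\times]\le2^{2g}[S':S]$. For orders in $K_\ell^+$ the same holds with $2^{\pm g}$.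
\item[(b)] If $T$ is an order in $K_\ell^+$, then $[T^\times:(T^\times)^2]\le2^g$ for odd $\ell$ and $\le4^g$ for $\ell=2$.
\item[(c)] If $S=\bar S$, then $[O^1:S^1]\ge2^{-5g}[O:S]/[O^+:S^+]$, and for odd $\ell$ also $[O^1:S^1]\le2^{4g}[O:S]/[O^+:S^+]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each maximal ideal of $S$ is the contraction of one of the at most $2g$ maximal ideals of $O$. For additive Haar measure, $\operatorname{vol}(S^\times)=\operatorname{vol}(S)\prod_{\mathfrak m}\bigl(1-\#(S/\mathfrak m)^{-1}\bigr)$ by the Chinese remainder theorem, and the product lies in $[2^{-2g},1]$. Units of $O$ preserve the measure, so $[S'^\times:S^\times]=\operatorname{vol}(S'^\times)/\operatorname{vol}(S^\times)$.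

(b) For an abelian group $U$, the ratio $[U:U^2]/\#U[2]$ is $1$ if $U$ is finite, so by the snake lemma it does not change on passing to a subgroup of finite index. The group $T^\times$ has a subgroup of finite index $1+\ell^sO^+\cong\mathbb Z_\ell^g$ (by the logarithm, for $s$ large), for which the ratio is $1$ or $2^g$. And $\#T^\times[2]\le2^g$, since $K_\ell^+$ is a product of at most $g$ fields.

(c) The homomorphism $\operatorname{Nm}$ on $O^\times$ has kernel $O^1$, so
\[
[O^\times:S^\times]=[O^1:S^1]\,[\operatorname{Nm}O^\times:\operatorname{Nm}S^\times].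
\]
We have $(S^{+\times})^2\subset\operatorname{Nm}S^\times\subset S^{+\times}$, and likewise for $O$. By (a) and (b),
\[
[\operatorname{Nm}O^\times:\operatorname{Nm}S^\times]\le[O^{+\times}:S^{+\times}]\,[S^{+\times}:(S^{+\times})^2]\le2^{3g}[O^+:S^+],
\]
and for odd $\ell$,
\[
[\operatorname{Nm}O^\times:\operatorname{Nm}S^\times]\ge\frac{[O^{+\times}:S^{+\times}]}{[O^{+\times}:\operatorname{Nm}O^\times]}\ge2^{-2g}[O^+:S^+].
\]
Combine these with (a) for $S\subset O$.
\end{proof}

\subsection{Clusters and the sharp bound}

Call $\ell$ \emph{good} if $\ell\ne2,p$ and $\ell$ is unramified in $L$. Let $\ell$ be good, $\mathfrak l\mid\ell$ a prime of $L$, and $v=v_{\mathfrak l}$ the normalized valuation, so $v(\ell)=1$. For an integer $w\ge0$, the relation ``$i=j$ or $v(\gamma_i-\gamma_j)>w$'' on $J$ is an equivalence relation by the ultrametric inequality, and for large $w$ its classes are singletons. Let $w_\ell$ be the least $w\ge0$ for which all classes have at most two elements. It does not depend on $\mathfrak l$, since $\operatorname{Gal}(L/\mathbb Q)$ permutes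 the primes above $\ell$ transitively and permutes the $\gamma_i$. Thus $w_\ell=0$ means that no three conjugates of $\gamma$ are congruent modulo $\mathfrak l$.

\begin{proposition}\label{prop:sharp}
If $\ell$ is good, then $Y_\ell\le2^{7g}(1+m_\ell)^g\,\ell^{32g^4w_\ell}\,I_\ell$.
\end{proposition}

The idea is to enlarge $R$ to an order $R'$ that remembers only the congruences inside the pairs. Then Lemma~\ref{lem:quad} applies to $R'$, and the index $[R':R]$ is a power of $\ell$ with exponent $O(w_\ell)$. The price is that the lattice generated over $R'$ is only nearly self-dual.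

\begin{proof}
\emph{Step 1: the order $R'$.} Let $w=w_\ell$ and let $\sim$ be the equivalence relation for $w$. With $\Gamma=\operatorname{Gal}(L_{\mathfrak l}/\mathbb Q_\ell)$ acting on $J$ by composition,
\[
K_\ell=\{(x_i)\in L_{\mathfrak l}^J:\ \tau x_i=x_{\tau i}\text{ for all }\tau\in\Gamma\},
\]
$O$ is the set of integral vectors, and conjugation is $(\bar x)_i=x_{\bar\imath}$. The relation $\sim$ is $\Gamma$-stable because $v$ is. It is also stable under $i\mapsto\bar\imath$, with $v(\bar\gamma_i-\bar\gamma_j)=v(\gamma_i-\gamma_j)$, because $\bar\gamma_i-\bar\gamma_j=q^n(\gamma_j-\gamma_i)/(\gamma_i\gamma_j)$ and $q^n,\gamma_i,\gamma_j$ are units at $\mathfrak l$. Define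
\[
R'=\{x\in O:\ v(x_i-x_j)\ge v(\gamma_i-\gamma_j)\text{ whenever }i\sim j,\ i\neq j\}.
\]
This is a ring containing $\mathbb Z_\ell$ and $\gamma$, so $R\subset R'$, and $\overline{R'}=R'$ by the previous sentence.

Decompose $O=\prod_cO_c$ and $R'=\prod_cR'_c$ according to the $\Gamma$-orbits $c$ of classes. If the classes in $c$ are singletons, then $R'_c=O_c$ is the ring of integers of an unramified extension of $\mathbb Q_\ell$. Otherwise let $\{i,j\}$ be a class in $c$, $\Gamma_c$ its stabilizer and $\mathfrak o_c$ the ring of integers of $L_{\mathfrak l}^{\Gamma_c}$. An element of $O_c$ is determined by $(x_i,x_j)$. If $\Gamma_c$ fixes $i$ and $j$, then $O_c=\mathfrak o_c\times\mathfrak o_c$; if it interchanges them, $x\mapsto x_i$ identifies $O_c$ with the integers of the unramified quadratic extension, and $x_j=x_i'$. By Lemma~\ref{lem:quad}(a), $R'_c=\mathfrak o_c+\ell^{e_c}O_c$ with $e_c=v(\gamma_i-\gamma_j)$.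

The index $[O_c:R'_c]$ is $\ell^{e_c[\mathfrak o_c:\mathbb Z_\ell]}$, and the rank $[\mathfrak o_c:\mathbb Z_\ell]$ is the number of classes in $c$; so $v_\ell[O:R']$ is the sum of $v(\gamma_i-\gamma_j)$ over the two-element classes. On the other hand $O$ has unit discriminant and $R$ has discriminant $\prod_{\{i,j\}}(\gamma_i-\gamma_j)^2$, so $m$ is the same sum over all two-element subsets of $J$. Therefore
\[
[R':R]=\ell^t,\qquad t=\sum_{\{i,j\},\ i\not\sim j}v(\gamma_i-\gamma_j)\le\binom{2g}2w\le2g^2w,\qquad\ell^tR'\subset R .
\]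

\emph{Step 2: lattices over $R'$.} An order $S\supset R'$ contains the idempotents of the decomposition, so by Lemma~\ref{lem:quad}(a) it is a product of rings $O_c$ and $\mathfrak o_c+\ell^jO_c$ with $0\le j\le e_c\le m$. At most $g$ orbits consist of pairs, so there are at most $(1+m)^g$ such $S$. By Lemma~\ref{lem:quad}(c), $S^*=\theta S$ for some $\theta$. By Lemma~\ref{lem:quad}(b), applied factor by factor, every $R'$-stable lattice $\Lambda'$ with $O\Lambda'=O$ has the form $Sx$ with $x\in O^\times$ and $S$ an order, which contains $R'$ because $R'Sx\subset Sx$.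

\emph{Step 3: reduction to $R'$.} Fix $\eta$, let $\Lambda$ be counted by $Y_\ell$, and put $\Lambda'=R'\Lambda$. Then $O\Lambda'=O$ and $\ell^t\Lambda'\subset\Lambda\subset\Lambda'$, so by \eqref{eq:between} each $\Lambda'$ comes from at most $\ell^{4g^2t}$ lattices $\Lambda$. Dualizing gives $\Lambda'^\vee\subset\Lambda\subset\ell^{-t}\Lambda'^\vee$, hence
\begin{equation}\label{eq:nearly}
\ell^{2t}\Lambda'\subset\Lambda'^\vee\subset\Lambda' .
\end{equation}

\emph{Step 4: counting nearly self-dual lattices.} Fix $S$ as in Step~2 and count the cosets $xS^\times$ in $O^\times$ for which $\Lambda'=Sx$ satisfies \eqref{eq:nearly}; assume that there is one. Lemma~\ref{lem:dual} requires a conjugation-stable order, and $S$ need not be one: conjugation may interchange two orbits $c$, and $S$ may have different exponents $j$ there. So we pass to $S_0=S\bar S\supset R'$, with $S_0^*=\theta S_0$, and show that \eqref{eq:nearly} keeps $S_0$ close to $S$. As $\bar S$ stabilizes $\Lambda'^\vee$,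
\begin{equation}\label{eq:S0}
\ell^{2t}S_0x=\bar S\ell^{2t}\Lambda'\subset\bar S\Lambda'^\vee=\Lambda'^\vee\subset Sx .
\end{equation}
Thus $\ell^{2t}S_0\subset S$, and $[S_0^\times:S^\times]\le2^{2g}\ell^{4gt}$ by Lemma~\ref{lem:units}(a).

By Lemma~\ref{lem:dual}, $(S_0x)^\vee=z^{-1}S_0x$ with $z=\theta^{-1}\eta x\bar x$. From $(S_0x)^\vee\subset\Lambda'^\vee\subset S_0x$ we get $z^{-1}\in S_0$. Dualizing the inclusion $\ell^{2t}S_0x\subset\Lambda'^\vee$ in \eqref{eq:S0} gives $\ell^{2t}x\in\ell^{2t}\Lambda'\subset z^{-1}S_0x$, so $\ell^{2t}z\in S_0$. Hence $S_0\subset zS_0\subset\ell^{-2t}S_0$, and by \eqref{eq:between} the lattice $zS_0$ takes at most $\ell^{8g^2t}$ values. If $x,x'$ give the same lattice, then $x'/x$ lies in $G_0=\{u\in O^\times:u\bar u\in S_0^{+\times}\}$. This group contains $O^1$ and $S_0^\times$, and $(S_0^{+\times})^2\subset\operatorname{Nm}S_0^\times\subset\operatorname{Nm}G_0\subset S_0^{+\times}$. Since $\ell$ is odd, Lemma~\ref{lem:units}(b),(c) give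
\[
[G_0:S_0^\times]=[O^1:S_0^1]\,[\operatorname{Nm}G_0:\operatorname{Nm}S_0^\times]\le2^{5g}\frac{[O:S_0]}{[O^+:S_0^+]}=2^{5g}I\,\frac{[S_0^+:R^+]}{[S_0:R]}\le2^{5g}I ,
\]
the last step because $S_0^+/R^+$ injects into $S_0/R$.

\emph{Conclusion.} Multiplying the bounds for $\Lambda$ given $\Lambda'$, for $S$, for $zS_0$, and for $[G_0:S^\times]$,
\[
Y_\ell\le\ell^{4g^2t}\cdot(1+m)^g\cdot\ell^{8g^2t}\cdot2^{5g}I\cdot2^{2g}\ell^{4gt}\le2^{7g}(1+m)^g\ell^{16g^2t}I ,
\]
and $t\le2g^2w$.
\end{proof}

\section{The conjugates of Frobenius}\label{sec:arith}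

It remains to estimate $I_\ell$, $m_\ell$ and $w_\ell$ over all $\ell$. All of them are governed by the differences $\gamma_i-\gamma_j$. The root of unity $\zeta$ is removed by the identity $(\gamma_i/\gamma_j)^\omega=u_{ij}^{\,n}$, where $u_{ij}=(\alpha_i/\alpha_j)^\omega$ does not depend on $n$ and is not a root of unity for $i\ne j$, by \eqref{eq:nonroot}.

\subsection{The product of the indices}

\begin{lemma}\label{lem:close}
Let $i\ne j$ in $J$ and $n\ge2$.
\begin{enumerate}
\item[(a)] If $v$ is a nonarchimedean valuation of $L$ with $v(\alpha_i)=v(\alpha_j)$, then $v(\gamma_i/\gamma_j-1)\le C_v\log n$, where $C_v$ depends only on $A$ and $v$.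
\item[(b)] Under every embedding $L\to\mathbb C$, $|\gamma_i/\gamma_j-1|\ge n^{-C}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u=u_{ij}$ and $\rho=\gamma_i/\gamma_j$, so $u^n-1=(\rho-1)(1+\rho+\dots+\rho^{\omega-1})$.

(a) Let $\ell$ be the residue characteristic. Choose $N\ge1$ such that $x=u^N-1$ has $v(x)>v(\ell)$; note $x\ne0$. In the binomial expansion of $(1+x)^\ell-1$ the term $\ell x$ has strictly smallest valuation, and in that of $(1+x)^{n'}-1$ with $\ell\nmid n'$ the term $n'x$ does. By induction $v(u^{Nn}-1)=v(x)+v(n)$. As $\rho$ and $u$ are $v$-units, $v(\rho-1)\le v(u^n-1)\le v(u^{Nn}-1)$.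

(b) Since $|\rho|=1$, we have $|\rho-1|\ge|u^n-1|/\omega$. Baker's theorem on linear forms in logarithms, applied to $n\log u-2b\log(-1)$ with $|b|\le n$, gives $|u^n-1|\ge n^{-C}$ for an algebraic number $u$ of absolute value $1$ that is not a root of unity.
\end{proof}

\begin{lemma}\label{lem:index}
\begin{enumerate}
\item[(a)] $\prod_{\ell\ne p}I_\ell\le C\,q^{n(g+1)(g-2)/4}$.
\item[(b)] $\prod_{\ell\ne p}I_\ell\ge q^{n((g+1)(g-2)/4-o(1))}$.
\item[(c)] $\sum_{\ell\ne p}m_\ell\log\ell\le C_1n$.
\item[(d)] For each fixed $\ell\ne p$ there is $C_\ell$ with $m_\ell\le C_\ell\log n$ for $n\ge2$.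
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a $p$-adic valuation $v$ of $L$ with $v(q)=1$ and an embedding $L\subset\mathbb C$. By \eqref{eq:slopes} we can label one embedding from each conjugate pair by $1,\dots,g$ so that $v(\gamma_i)=n/g$ and $v(\bar\gamma_i)=n(g-1)/g$; the labeling does not depend on $n$ or $\zeta$. For $1\le i<j\le g$,
\begin{equation}\label{eq:ident}
(\gamma_i-\gamma_j)(\gamma_i-\bar\gamma_j)=\gamma_i^2-\beta_j\gamma_i+q^n=\gamma_i(\beta_i-\beta_j),
\end{equation}
and likewise with $\bar\gamma_i$ in place of $\gamma_i$. Multiplying these identities,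
\[
|\operatorname{disc}f|=q^{ng(g-1)}\prod_i|\gamma_i-\bar\gamma_i|^2\prod_{i<j}|\beta_i-\beta_j|^4=q^{ng(g-1)}\,\Delta_n\,|\operatorname{disc}f_+| ,
\]
with $\Delta_n=|\operatorname{disc}f_+|\cdot|\operatorname{N}_{K^+/\mathbb Q}((\gamma-\bar\gamma)^2)|$ the positive integer of Section~\ref{sub:heur}. Now $[O_\ell:R_\ell]^2$ and $[O^+_\ell:R_\ell^+]^2$ are the $\ell$-parts of $\operatorname{disc}f/d_K$ and $\operatorname{disc}f_+/d_{K^+}$, where $d_K,d_{K^+}$ are the field discriminants. Hence
\begin{equation}\label{eq:prod}
\prod_{\ell\ne p}I_\ell^2=c_K\,\Delta_n\,q^{-v(\Delta_n)},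
\end{equation}
where $c_K>0$ is the prime-to-$p$ part of $|d_{K^+}/d_K|$. Since $g\ge3$, we have $n/g<n(g-1)/g$, so $v(\gamma_i-\bar\gamma_i)=v(\gamma_i-\bar\gamma_j)=n/g$, and \eqref{eq:ident} gives $v(\beta_i-\beta_j)=v(\gamma_i-\gamma_j)=n/g+v(\gamma_j/\gamma_i-1)$. Summing over the $g(g+1)/2$ squared factors,
\begin{equation}\label{eq:vDelta}
v(\Delta_n)=(g+1)n+2\sum_{i<j}v(\gamma_j/\gamma_i-1).
\end{equation}

(a) We have $|\gamma_i-\bar\gamma_i|\le2q^{n/2}$ and $|\beta_i-\beta_j|\le4q^{n/2}$, so $\Delta_n\le16^{g(g+1)/2}q^{ng(g+1)/2}$, while $v(\Delta_n)\ge(g+1)n$ because the $\gamma_j/\gamma_i$ are $v$-units. Since $g(g+1)/2-(g+1)=(g+1)(g-2)/2$, (a) follows from \eqref{eq:prod}.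

(b) By \eqref{eq:ident}, $|\beta_i-\beta_j|=q^{n/2}|\gamma_j/\gamma_i-1|\,|\bar\gamma_j/\gamma_i-1|$, and $|\gamma_i-\bar\gamma_i|=q^{n/2}|\bar\gamma_i/\gamma_i-1|$. Lemma~\ref{lem:close}(b) gives $\Delta_n\ge q^{ng(g+1)/2}n^{-C}$, and Lemma~\ref{lem:close}(a) with \eqref{eq:vDelta} gives $v(\Delta_n)\le(g+1)n+O(\log n)$.

(c) The discriminant of $f$ is a product of $g(2g-1)$ squares, each of absolute value at most $4q^n$, so $2\sum m_\ell\log\ell\le\log|\operatorname{disc}f|\le g(2g-1)\log(4q^n)$.

(d) We have $2m_\ell\le v_\ell(\operatorname{disc}f)$. All $\alpha_i$ are units above $\ell$, so Lemma~\ref{lem:close}(a) applies to every factor.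
\end{proof}

The local bounds lose a factor polynomial in $m_\ell$ at each prime with $m_\ell>0$. These factors are harmless.

\begin{lemma}\label{lem:sum}
For every constant $C_2\ge1$, $\sum_{\ell\ne p,\,m_\ell>0}\log\bigl(C_2(1+m_\ell)^{C_2}\bigr)=o(n)$. In particular $\#\{\ell\ne p:m_\ell>0\}=o(n)$.
\end{lemma}

\begin{proof}
Let $X\ge2$. By Lemma~\ref{lem:index}(c), $m_\ell\le C_1n/\log2$, so the primes $\ell\le X$ contribute $O_X(1+\log n)$. Each term is at most $C_3m_\ell$, with $C_3$ depending on $C_2$, so the primes $\ell>X$ contribute at most $C_3C_1n/\log X$. Divide by $n$, let $n\to\infty$ and then $X\to\infty$. For the last assertion, every term is at least $\log2$.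
\end{proof}

\subsection{Triple congruences}

A congruence between two conjugates modulo $\mathfrak l^w$ says that $\mathfrak l^w$ divides one number $u^n-1$; such congruences produce the main term. A congruence among three conjugates says that $\mathfrak l^w$ divides two such numbers. If these come from multiplicatively dependent $u_1,u_2$, nothing is gained: $\gcd(2^n-1,4^n-1)=2^n-1$. So we first prove independence, and this is where it matters that there are only two slopes.

\begin{lemma}\label{lem:indep}
For distinct $i_1,i_2,i_3\in J$, the numbers $\alpha_{i_1}/\alpha_{i_2}$ and $\alpha_{i_2}/\alpha_{i_3}$ are multiplicatively independent.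
\end{lemma}

\begin{proof}
For each prime $\mathfrak P\mid p$ of $L$, with valuation normalized by $v_{\mathfrak P}(q)=1$, write $v_{\mathfrak P}(\alpha_i)=\frac1g+\frac{g-2}g\,x_i(\mathfrak P)$ with $x_i(\mathfrak P)\in\{0,1\}$, using \eqref{eq:slopes}. The vectors $x_i=(x_i(\mathfrak P))_{\mathfrak P}$ are pairwise distinct: if $x_i=x_j$, then $\alpha_i/\alpha_j$ is a unit at all finite places with complex absolute values $1$, so $i=j$ by Kronecker's theorem and \eqref{eq:nonroot}. Since $g\ne2$, a relation $(\alpha_{i_1}/\alpha_{i_2})^a(\alpha_{i_2}/\alpha_{i_3})^b=1$ with $(a,b)\ne(0,0)$ gives $ax_{i_1}+(b-a)x_{i_2}-bx_{i_3}=0$. The coefficients have sum zero and are not all zero. If one vanishes, the other two vectors are equal. Otherwise two coefficients have the same sign, and one vector is a convex combination, with positive weights, of the other two; such a combination of $0$ and $1$ is neither $0$ nor $1$, so those two vectors are equal. Both cases are impossible.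
\end{proof}

For each place $v$ of $L$ normalize $|\cdot|_v$ as the $[L_v:\mathbb Q_v]/[L:\mathbb Q]$-th power of the absolute value extending the usual one on $\mathbb Q_v$. The product formula holds, $|x|_{\mathfrak l}=(\mathrm N\mathfrak l)^{-v_{\mathfrak l}(x)/[L:\mathbb Q]}$ at a prime $\mathfrak l$ of norm $\mathrm N\mathfrak l$, and $|x-y|_v\le c_v\max(|x|_v,|y|_v)$ with $c_v=1$ at finite places and $\prod_vc_v=2$. For $\mathbf x\in L^d\setminus\{0\}$ put $|\mathbf x|_v=\max_s|x_s|_v$ and $H(\mathbf x)=\prod_v|\mathbf x|_v$; for $u\in L^\times$ put $h(u)=\sum_v\log\max(1,|u|_v)=h(u^{-1})$. We use two theorems.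

\emph{Subspace Theorem (Schmidt--Schlickewei).} Let $\Sigma$ be a finite set of places of $L$ containing the archimedean ones, $d\ge2$, and for each $v\in\Sigma$ let $\phi_{v,1},\dots,\phi_{v,d}$ be linearly independent linear forms on $L^d$. For $\epsilon>0$, the $\mathbf x\in L^d\setminus\{0\}$ with $\prod_{v\in\Sigma}\prod_s|\phi_{v,s}(\mathbf x)|_v/|\mathbf x|_v<H(\mathbf x)^{-d-\epsilon}$ lie in finitely many proper subspaces.

\emph{Skolem--Mahler--Lech theorem}, in the following form. If $\rho_1,\dots,\rho_s\in L^\times$ have no quotient $\rho_a/\rho_b$ ($a\ne b$) that is a root of unity and $c_1,\dots,c_s\in L$ are not all zero, then $\sum_ac_a\rho_a^n=0$ for only finitely many $n$.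

\begin{lemma}\label{lem:gcd}
Let $\Sigma$ be as above and let $u_1,u_2\in L^\times$ be multiplicatively independent units outside $\Sigma$. Then
\[
G_n=\sum_{\mathfrak l\notin\Sigma}\min\bigl(v_{\mathfrak l}(u_1^n-1),v_{\mathfrak l}(u_2^n-1)\bigr)\log\mathrm N\mathfrak l=o(n).
\]
\end{lemma}

The proof considers the vector of all $u_1^{an}u_2^{bn}-1$ with $0\le a,b\le r$. A common divisor of $u_1^n-1$ and $u_2^n-1$ divides every coordinate. In the inequality of the Subspace Theorem this gain enters with the exponent $d\ge r^2$, while all losses are linear in $r$.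

\begin{proof}
Let $h_0=h(u_1)+h(u_2)$ and suppose that $G_n\ge\epsilon n$ for infinitely many $n$. Fix an integer $r\ge1$ with $r\epsilon/[L:\mathbb Q]\ge2h_0+1$. Let $\mathcal M=\{X^aY^b:0\le a,b\le r\}$ and $d=\#\mathcal M-1\ge r^2$. Let $\mathcal V$ be the $L$-span of the $d$ polynomials $m-1$ ($m\in\mathcal M$, $m\ne1$); it consists of the combinations of elements of $\mathcal M$ with coefficient sum zero. Write $m[n]=m(u_1^n,u_2^n)=m[1]^n$, and let $\mathbf P_n=(m[n]-1)_{m\ne1}\in L^d$, which is nonzero because $u_1^n\ne1$.

For $v\in\Sigma$ choose $m_v\in\mathcal M$ minimizing $|m[1]|_v$; it then minimizes $|m[n]|_v$ for all $n$. The $d$ polynomials $m-m_v$ ($m\ne m_v$) form another basis of $\mathcal V$, so they define independent linear forms $\phi_{v,m}$ on $L^d$, independent of $n$, with $\phi_{v,m}(\mathbf P_n)=m[n]-m_v[n]$ and $|\phi_{v,m}(\mathbf P_n)|_v\le c_v|m[n]|_v$. The product formula gives $\prod_{v\in\Sigma}|m[n]|_v=1$ for each $m$. Hence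
\[
\prod_{v\in\Sigma}\prod_{m\ne m_v}|\phi_{v,m}(\mathbf P_n)|_v\le2^d\prod_{v\in\Sigma}|m_v[n]|_v^{-1}\le2^d\prod_{v}\prod_{s=1,2}\max(1,|u_s^{-1}|_v)^{nr}=2^de^{nrh_0}.
\]
In the same way $H(\mathbf P_n)\le2e^{nrh_0}$. For $v\notin\Sigma$ we have $|\mathbf P_n|_v\le\max(|u_1^n-1|_v,|u_2^n-1|_v)$, since $m-1$ lies in the ideal $(X-1,Y-1)$ of $\mathbb Z[X,Y]$. Therefore $\prod_{v\in\Sigma}|\mathbf P_n|_v\ge H(\mathbf P_n)\,e^{G_n/[L:\mathbb Q]}$. If $G_n\ge\epsilon n$, then $dG_n/[L:\mathbb Q]\ge nr(2h_0+1)$, and
\[
\prod_{v\in\Sigma}\prod_{m\ne m_v}\frac{|\phi_{v,m}(\mathbf P_n)|_v}{|\mathbf P_n|_v}\le H(\mathbf P_n)^{-d}\,2^de^{-nr(h_0+1)}\le H(\mathbf P_n)^{-d-1}\,2^{d+1}e^{-nr}<H(\mathbf P_n)^{-d-1}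
\]
for large $n$. By the Subspace Theorem infinitely many of these $\mathbf P_n$ lie in one hyperplane: there is a nonzero $\sum_mc_mm\in\mathcal V$ with $\sum_mc_m\,m[1]^n=0$ for infinitely many $n$. The quotients of distinct $m[1]$ are numbers $u_1^au_2^b$ with $(a,b)\ne(0,0)$, which are not roots of unity by independence. This contradicts the Skolem--Mahler--Lech theorem.
\end{proof}

\begin{lemma}\label{lem:w}
$\sum_{\ell\text{ good}}w_\ell\log\ell=o(n)$.
\end{lemma}

\begin{proof}
Let $w_\ell\ge1$ and $\mathfrak l\mid\ell$. By minimality, the relation for $w_\ell-1$ has a class with three distinct elements $i_1,i_2,i_3$, so $\gamma_{i_1}/\gamma_{i_2}\equiv\gamma_{i_2}/\gamma_{i_3}\equiv1\bmod\mathfrak l^{w_\ell}$. Raising to the power $\omega$ gives $u_1^n\equiv u_2^n\equiv1\bmod\mathfrak l^{w_\ell}$ for $u_1=u_{i_1i_2}$, $u_2=u_{i_2i_3}$. These are units outside the set $\Sigma$ of places above $p$ and $\infty$, and they are independent by Lemma~\ref{lem:indep}. So the sum is at most the sum of the quantities $G_n$ of Lemma~\ref{lem:gcd} over the finitely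 many triples.
\end{proof}

\section{The upper bound}\label{sec:upper}

We prove part~(1) of Theorem~\ref{thm:main}. Let $n\ge2$ and $N_\zeta\ne0$. We count the $K^\times$-orbits on the set $\mathcal X$ of Proposition~\ref{prop:dict} by fixing first the ``maximal-order hull'' of $y$, then $\xi$, then $y$.

\emph{The hull.} To $y=((\Lambda_\ell),M)$ attach $\mathfrak b(y)=((O_\ell\Lambda_\ell)_{\ell\ne p},(a,b))$, where $(a,b)$ is the type of $M$. It lies in the set $\mathcal B$ of all $((\mathfrak b_\ell),(a,b))$ with $\mathfrak b_\ell\subset V_\ell B_0$ an $O_\ell$-lattice, equal to $T_\ell B_0$ for almost all $\ell$, and $(a,b)\in\mathbb Z^2$. A fractional ideal $\mathfrak a$ of $K$ acts on $\mathcal B$ by multiplying the $\mathfrak b_\ell$ and adding $(a_1\operatorname{ord}_{\mathfrak p_1}\mathfrak a,\,a_2\operatorname{ord}_{\mathfrak p_2}\mathfrak a)$ to $(a,b)$. This action is free, with $a_1a_2\le g^2$ orbits, and $\mathfrak b(cy)=(c)\cdot\mathfrak b(y)$. So $K^\times$ has at most $h_Kg^2$ orbits on $\mathcal B$, with stabilizer $O_K^\times$. Hence $N_\zeta\le h_Kg^2\max_{\mathfrak b}N_{\mathfrak b}$,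 where $N_{\mathfrak b}$ is the number of $O_K^\times$-orbits of $(y,\xi)\in\mathcal X$ with $\mathfrak b(y)=\mathfrak b$. Fix $\mathfrak b$ and choose the identifications $V_\ell B_0\cong K_\ell$ so that $\mathfrak b_\ell=O_\ell$.

\emph{The polarization.} By Lemma~\ref{lem:crude}(b) and Proposition~\ref{prop:p}(b), the ideal of $K^+$ generated by $\xi$ takes at most $2\prod_{\ell\ne p}(1+gm_\ell)^g$ values. It determines $\xi$ up to $O_{K^+}^\times$. A unit $u\in O_{K^+}^\times$ preserves $\mathfrak b$ and replaces $\xi$ by $\xi u^{-2}$, so for each ideal we may take $\xi$ in a set of $[O_{K^+}^\times:(O_{K^+}^\times)^2]=2^g$ elements (Dirichlet's unit theorem).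

\emph{The lattices.} Given $\mathfrak b$ and $\xi$, there are at most $q^n$ choices for $M$ by Proposition~\ref{prop:p}(a), and at most $Y_\ell$ choices for $\Lambda_\ell$. Therefore
\[
N_\zeta\le h_Kg^2\,2^{g+1}\,q^n\prod_{\ell\ne p}(1+gm_\ell)^g\,Y_\ell .
\]
If $m_\ell=0$ the factor at $\ell$ is at most $1=I_\ell$ by Lemma~\ref{lem:crude}(a). At the finitely many $\ell\ne p$ that are not good, Lemma~\ref{lem:crude}(a) and Lemma~\ref{lem:index}(d) bound the factor by $(1+gm_\ell)^g\ell^{4g^2m_\ell}\le n^C\le n^CI_\ell$. At good $\ell$ with $m_\ell>0$ we use Proposition~\ref{prop:sharp}. With $C_2=2^{7g}g^g\ge2g$,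
\[
\prod_{\ell\ne p}(1+gm_\ell)^gY_\ell\le n^{C'}\prod_{m_\ell>0}C_2(1+m_\ell)^{C_2}\cdot\exp\Bigl(32g^4\sum_{\ell\text{ good}}w_\ell\log\ell\Bigr)\prod_{\ell\ne p}I_\ell
\]
for a constant $C'$. By Lemmas~\ref{lem:sum}, \ref{lem:w} and~\ref{lem:index}(a), the right side is at most $e^{o(n)}q^{n(g+1)(g-2)/4}$. So $N_\zeta\le q^{n(E+o(1))}$, and Lemma~\ref{lem:frob}(c) gives part~(1). \qed

\section{The lower bound}\label{sec:lower}

Take $\zeta=1$, $\gamma=\alpha^n$, $B_0=A_{\mathbb F_{q^n}}$, and let $\lambda_0$ be the principal polarization of $A$. For almost all $\ell$ we have $\mathbb Z_\ell[\alpha]=O_\ell$ and $\ell\nmid d_K$; then $T_\ell A$ is a free $O_\ell$-module of rank one. Fix once and for all identifications $V_\ell A\cong K_\ell$ with $T_\ell A=O_\ell$ for these $\ell$. For them $O_\ell^*=O_\ell$, so $\eta_\ell\in O_\ell^\times$ by Lemma~\ref{lem:dual}, as $T_\ell A$ is self-dual.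

\subsection{The obstruction}

We want one totally positive $\xi$ for which a lattice $R_\ell x_\ell$ is self-dual at every $\ell\ne p$. By Euler's lemma, $R_\ell^*=f'(\gamma)^{-1}R_\ell$. The polynomial $T^gf_+(T+q^n/T)$ is monic of degree $2g$ and vanishes at $\gamma$, so it equals $f$. Differentiating at $T=\gamma$ gives $f'(\gamma)=\gamma^gf_+'(\beta)(1-q^n/\gamma^2)=\gamma^{g-1}(\gamma-\bar\gamma)f'_+(\beta)$, and $\gamma\in R_\ell^\times$. By Lemma~\ref{lem:dual},
\begin{equation}\label{eq:kappa}
R_\ell x\text{ is self-dual for }\lambda_0\xi\iff\kappa_\ell\,\xi\,x\bar x\in R_\ell^\times,\qquad\kappa_\ell=(\gamma-\bar\gamma)f_+'(\beta)\,\eta_\ell .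
\end{equation}
Here $\kappa_\ell\in K_\ell^{+\times}$, as a product of two skew elements and a fixed one, and $\kappa_\ell$ is a unit for almost all $\ell$. So it suffices that $\kappa_\ell\xi$ be a norm from $K_\ell^\times$ for all $\ell\ne p$.

Recall Artin reciprocity for $K/K^+$. There is a character $\chi=\prod_v\chi_v:\mathbb A_{K^+}^\times\to\{\pm1\}$ with kernel $K^{+\times}\operatorname{Nm}(\mathbb A_K^\times)$, and the kernel of $\chi_v$ is the group of local norms at $v$. Thus $\chi_v$ is trivial exactly when $v$ splits, it is the sign at each of the $g$ real places, and it is $(-1)^{\operatorname{ord}_v}$ at an inert prime. Put $\chi_\ell=\prod_{\mathfrak q\mid\ell}\chi_{\mathfrak q}$; then $\chi_p=1$ because $\mathfrak p^+$ splits. A global $\xi$ with the required local behavior exists only if $\prod_{\ell\ne p}\chi_\ell(\kappa_\ell)=1$, and this sign depends on $n$. We therefore give up principal lattices at one fixed prime, which costs only a power of $n$, and use the freedom gained to correct the sign.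

For $\ell\ne p$ let $\mathcal D_\ell(n)$ be the set of $\xi\in K_\ell^{+\times}$ such that some $R_\ell$-stable lattice is self-dual for $\operatorname{Tr}(\eta_\ell\xi x\bar y)$. It is stable under multiplication by $\operatorname{Nm}(K_\ell^\times)$: if $\Lambda$ works for $\xi$, then $c^{-1}\Lambda$ works for $\xi c\bar c$. Call $\ell$ \emph{flexible for $n$} if $\chi_\ell$ takes both values on $\mathcal D_\ell(n)$.

\begin{proposition}\label{prop:flex}
Let $\ell_1\ne p$ be a fixed prime. Then $N(A,\mathbb F_{q^n})\ge q^{n(E-o(1))}$ as $n\to\infty$ through integers for which $\ell_1$ is flexible.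
\end{proposition}

\begin{proof}
Let $\mathbf s$ be the idele of $K^+$ with components $1$ above $p$ and $\infty$, $\kappa_\ell^{-1}$ above $\ell\ne p,\ell_1$, and an element of $\mathcal D_{\ell_1}(n)$ above $\ell_1$, chosen so that $\chi(\mathbf s)=1$. Then $\mathbf s=\xi\operatorname{Nm}(\mathbf z)$ with $\xi\in K^{+\times}$ and $\mathbf z\in\mathbb A_K^\times$. Comparing components, $\xi$ is totally positive, $\kappa_\ell\xi=\operatorname{Nm}(z_\ell)^{-1}$ for $\ell\ne p,\ell_1$, and $\xi\in\mathcal D_{\ell_1}(n)$. By \eqref{eq:kappa}, $\Lambda_\ell=R_\ell z_\ell$ is self-dual for $\lambda_0\xi$; for almost all $\ell$ we have $R_\ell=O_\ell$ and $z_\ell\in O_\ell^\times$, so $\Lambda_\ell=T_\ell A$. Let $\Lambda_{\ell_1}$ be an $R_{\ell_1}$-stable self-dual lattice, and let $M$ run through the $q^n-1$ lattices of Proposition~\ref{prop:p}(c).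

For $c=(c_\ell)$ in the finite group $\prod_{\ell\ne p,\ell_1}O_\ell^1/R_\ell^1$, the lattices $c_\ell\Lambda_\ell$ are $R_\ell$-stable and self-dual, and different $c$ give different families, since $c_\ell R_\ell=c'_\ell R_\ell$ forces $c_\ell/c'_\ell\in R_\ell^1$. This produces elements $\bigl(((c_\ell\Lambda_\ell),\Lambda_{\ell_1},M),\xi\bigr)$ of $\mathcal X$. Suppose $d\in K^\times$ maps one of them to another. Then $d\bar d=1$ because $\xi$ is the same, and $d\in O_K^\times$ because both have the same hull $\mathfrak b$ in the sense of Section~\ref{sec:upper}. By Kronecker's theorem $d\in\mu_K$. So each orbit contains at most $\omega$ of these elements. By Lemma~\ref{lem:frob}(c), Proposition~\ref{prop:dict} and Lemma~\ref{lem:units}(c),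
\[
N(A,\mathbb F_{q^n})\ge\frac{q^n-1}\omega\prod_{\ell\ne p,\ell_1}[O_\ell^1:R_\ell^1]\ge\frac{q^n-1}\omega\;I_{\ell_1}^{-1}\;2^{-5g\,\#\{\ell\ne p:\,m_\ell>0\}}\prod_{\ell\ne p}I_\ell .
\]
Here $I_{\ell_1}\le\ell_1^{m_{\ell_1}}\le n^{C''}$ by Lemma~\ref{lem:index}(d), with $C''$ depending on $A$ and $\ell_1$, and the exponent of $2$ is $o(n)$ by Lemma~\ref{lem:sum}. Lemma~\ref{lem:index}(b) completes the proof.
\end{proof}

\subsection{Flexible primes}

By part~(1) and Proposition~\ref{prop:flex}, part~(2) of Theorem~\ref{thm:main} follows from the next result.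

\begin{proposition}\label{prop:exist}
\begin{enumerate}
\item[(a)] If $g$ is odd, some prime $\ell_1\ne p$ is flexible for all $n$.
\item[(b)] If a prime $\mathfrak q_1$ of $K^+$ above an odd prime $\ell_1$ ramifies in $K$, then $\ell_1\ne p$ and $\ell_1$ is flexible for all $n$.
\item[(c)] There is always a prime $\ell_1\ne p$ that is flexible for all multiples $n$ of $n_0=\ell_1^2-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
For a prime $\mathfrak q\mid\ell_1$ of $K^+$ let $K_{\mathfrak q}=K\otimes_{K^+}K^+_{\mathfrak q}$, with maximal order $O_{\mathfrak q}$, and let $\varpi$ be a uniformizer of $K^+_{\mathfrak q}$. In (b) and (c) we build lattices as products of lattices in the $K_{\mathfrak q}$, which are mutually orthogonal. We write $\eta$ for the component of $\eta_{\ell_1}$ in $K_{\mathfrak q}$.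

(a) For the principal idele $-1$ we get $1=\chi(-1)=(-1)^g\prod_{\ell\ne p}\chi_\ell(-1)$. As $g$ is odd, $\chi_{\ell_1}(-1)=-1$ for some $\ell_1\ne p$. The lattice $T_{\ell_1}A$ is $\gamma$-stable and self-dual for both $\lambda_0$ and $-\lambda_0$, so $\pm1\in\mathcal D_{\ell_1}(n)$ for all $n$.

(b) We have $\ell_1\ne p$ since $\mathfrak p^+$ splits. We use $O_{\ell_1}$-lattices, which are $\gamma$-stable for every $n$. The dual of $O_{\mathfrak q}$ for $\eta\xi_{\mathfrak q}$ is the ideal $(\eta\xi_{\mathfrak q}\mathfrak D)^{-1}$, where $\mathfrak D$ is the different of $K_{\mathfrak q}/\mathbb Q_{\ell_1}$; this ideal is stable under conjugation. If $\mathfrak q$ is split or inert, a conjugation-stable ideal is generated by a power of $\varpi$, so $(\eta\mathfrak D)^{-1}=\varpi^eO_{\mathfrak q}$ and $O_{\mathfrak q}$ is self-dual for $\xi_{\mathfrak q}=\varpi^e$. If $\mathfrak q$ is ramified, then, the residue characteristic being odd, $O_{\mathfrak q}=O_{K^+_{\mathfrak q}}[\Pi]$ with $\Pi^2=\varpi$ for a suitable $\varpi$, and $\bar\Pi=-\Pi$. For arbitrary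 $\xi_{\mathfrak q}$ the skew element $\eta\xi_{\mathfrak q}$ lies in $\Pi K_{\mathfrak q}^{+\times}$, and $\mathfrak D$ is $2\Pi O_{\mathfrak q}=\Pi O_{\mathfrak q}$ times the different of $K^+_{\mathfrak q}$. So $O_{\mathfrak q}^\vee=\varpi^eO_{\mathfrak q}$ for some $e$, and $(\Pi^eO_{\mathfrak q})^\vee=\Pi^{-e}\varpi^eO_{\mathfrak q}=\Pi^eO_{\mathfrak q}$. Thus $\mathcal D_{\ell_1}(n)$ contains elements with fixed components at $\mathfrak q\ne\mathfrak q_1$ and arbitrary component at $\mathfrak q_1$, and $\chi_{\mathfrak q_1}$ is nontrivial.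

(c) The automorphism $\iota$ of $L$ induced by complex conjugation sends each $\alpha_i$ to $q/\alpha_i$, so it is central in $\operatorname{Gal}(L/\mathbb Q)$ and fixes every conjugate of $K^+$. By the Chebotarev density theorem there is a prime $\ell_1\ne p$, unramified in $L$, with Frobenius $\iota$. Then every $\mathfrak q\mid\ell_1$ has $K^+_{\mathfrak q}=\mathbb Q_{\ell_1}$ and is inert in $K$, so $O_K/\ell_1O_K\cong\mathbb F_{\ell_1^2}^{\,g}$. If $n_0\mid n$, then $\gamma=\alpha^n\in1+\ell_1O_{\ell_1}$. The order $R_{\ell_1}$ is now far from maximal, and it has enough lattices to accommodate every $\xi$. Write $O_{\mathfrak q}=\mathbb Z_{\ell_1}\oplus\mathbb Z_{\ell_1}\delta$ as in Lemma~\ref{lem:quad} and let $\xi_{\mathfrak q}\in\mathbb Q_{\ell_1}^\times$ be arbitrary. As computed in Example~\ref{ex:two}, for $j\in\{0,1\}$ and $e\in\mathbb Z$ the lattice $\Lambda=\ell_1^e(\mathbb Z_{\ell_1}+\ell_1^jO_{\mathfrak q})$ is self-dual if and only if $\ell_1^{j+2e}(\delta-\bar\delta)\eta\xi_{\mathfrak q}\in\mathbb Q_{\ell_1}$ is a unit, and there is a unique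 pair $(j,e)$ with this property. The lattice is $\gamma$-stable, because $(\gamma-1)\Lambda\subset\ell_1^{e+1}O_{\mathfrak q}\subset\Lambda$ as $j\le1$. Hence $\mathcal D_{\ell_1}(n)=K_{\ell_1}^{+\times}$, on which $\chi_{\ell_1}$ is nontrivial.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Bhatnagar}
Tejasi Bhatnagar, \emph{Size of isogeny classes of abelian varieties of Lubin-Tate type}, arXiv:2405.02758 (2024).

\end{thebibliography}
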